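\title{Higher-arity distality collapses to arity two in NIP theories}

\begin{abstract}
A complete first-order theory is $k$-distal if $k+1$ tuples can be inserted simultaneously into $k+1$ cuts of an indiscernible sequence, preserving indiscernibility, as soon as any $k$ of them can. We prove that an NIP theory that is not $m$-distal, with $m\ge 2$, is not $(2m-1)$-distal. Hence an NIP theory that is $k$-distal for some $k$ is $2$-distal, and for $k\ge 3$ no NIP theory is strictly $k$-distal. Every NIP theory is therefore distal, strictly $2$-distal, or $k$-distal for no $k$. All three cases occur, and without NIP the hierarchy is strict.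
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $T$ is a complete first-order theory with monster model $\mathbb{M}$. Sequences of tuples from $\mathbb{M}$ are indexed by linear orders, $+$ denotes concatenation, and a single tuple is treated as a one-element sequence. A sequence is \emph{indiscernible} if any two finite increasing lists of its entries, of the same length, satisfy the same formulas. Take an indiscernible sequence, cut it in several places, and choose a new tuple for each cut. If the new tuples fit into the sequence a few at a time, do they fit all at once? The following definition, due to Walker, asks this for $k+1$ tuples that fit $k$ at a time.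

\begin{definition}\label{def:kdistal}
Let $k\ge 1$. The theory $T$ is \emph{$k$-distal} if the following holds for all infinite sequences $I_0,\dots,I_{k+1}$ of tuples and all tuples $a_0,\dots,a_k$ from $\mathbb{M}$: if for every $l\in\{0,\dots,k\}$ the sequence obtained from
\[
F=I_0+a_0+I_1+a_1+\cdots+I_k+a_k+I_{k+1}
\]
by deleting $a_l$ is indiscernible, then $F$ is indiscernible.
\end{definition}

The case $k=1$ is equivalent to distality, and we use ``distal'' to mean $1$-distal. A $(k-1)$-distal theory is $k$-distal (Lemma~\ref{lem:monotone}), and for $k\ge2$ we call $T$ \emph{strictly $k$-distal} if it is $k$-distal but not $(k-1)$-distal.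

The definition measures how many inserted tuples can interact in a way that the surrounding sequence does not control. In a dense linear order, if $F$ is a sequence of elements and both deletions from $I_0+a_0+I_1+a_1+I_2$ are strictly increasing, then any $e$ in $I_1$ gives $a_0<e<a_1$, so the sequence decides the only question there is. In an infinite set with no structure it does not: $a_0$ and $a_1$ may each be new to the sequence and yet be equal to each other. This is an uncontrolled interaction of two tuples, and this theory is strictly $2$-distal. A hyperedge of the generic $k$-uniform hypergraph is an uncontrolled interaction of $k$ tuples, and its theory is strictly $k$-distal. These examples are worked out in Section~\ref{sec:examples}.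

The generic hypergraphs are random objects, and it is natural to ask whether strict $k$-distality needs randomness. Recall that a formula $\theta(w;z)$ has the \emph{independence property} if for every $N$ there are tuples $w_0,\dots,w_{N-1}$ and $d_X$, for $X\subseteq\{0,\dots,N-1\}$, such that $\theta(w_i;d_X)$ holds if and only if $i\in X$; and that $T$ is \emph{NIP} if no formula has the independence property. The problem that we solve comes from \cite{Tong}:
\begin{quote}
Let $k\ge3$. Is there an NIP theory that is strictly $k$-distal?
\end{quote}

One might guess that there is, because NIP theories do have uncontrolled interactions of three tuples. In an infinite vector space over $\mathbb{F}_2$, three vectors with $a_0+a_1+a_2=0$ can be pairwise independent over the sequence. This theory is not $3$-distal either, since four vectors can do the same, but one could hope to truncate it by keeping only the ternary relation $R(x,y,z)$ defined by $x+y+z=0$. The truncation fails: the formula $\exists c\,\bigl(R(x_0,x_1,c)\wedge R(x_2,x_3,c)\bigr)$ defines $x_0+x_1+x_2+x_3=0$. Two interactions that share a point $c$ produce a longer interaction once $c$ is forgotten. Our main theorem says that this mechanism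 is available in every NIP theory.

\begin{theorem}\label{thm:doubling}
Let $T$ be NIP and $m\ge2$. If $T$ is not $m$-distal, then $T$ is not $(2m-1)$-distal.
\end{theorem}

\begin{theorem}\label{thm:collapse}
An NIP theory that is $k$-distal for some $k\ge1$ is $2$-distal. Hence for $k\ge3$ no complete NIP theory is strictly $k$-distal.
\end{theorem}

So the answer to the problem is negative for every $k\ge 3$. The examples complete the picture.

\begin{theorem}\label{thm:trichotomy}
Every NIP theory is exactly one of the following: distal; strictly $2$-distal; $k$-distal for no $k$. All three cases occur. The hypothesis NIP cannot be dropped: for every $k\ge2$ there is a complete theory that is strictly $k$-distal.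
\end{theorem}

Section~\ref{sec:prelim} collects the facts about indiscernible sequences that we use. Section~\ref{sec:examples} derives Theorems~\ref{thm:collapse} and~\ref{thm:trichotomy} from Theorem~\ref{thm:doubling}. Section~\ref{sec:idea} runs the proof of Theorem~\ref{thm:doubling} by hand in a vector space, and Sections~\ref{sec:normal}--\ref{sec:minimal} give the proof in general.

\section{Indiscernible sequences}\label{sec:prelim}

Tuples and parameter sets are small, and tuples may be infinite; a formula mentions only finitely many coordinates of each tuple variable. We use two properties of $\mathbb{M}$. \emph{Saturation}: a finitely satisfiable set of formulas over a small set, in a small number of variables, is realized in $\mathbb{M}$. \emph{Homogeneity}: two small tuples with the same type over a small set $A$ are conjugate under an automorphism of $\mathbb{M}$ that fixes $A$ pointwise. We write $\operatorname{tp}(b/A)$ for the type of $b$ over $A$, the set of formulas with parameters in $A$ (\emph{$A$-formulas}) that hold of $b$.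

An \emph{increasing $r$-tuple} of a sequence is a list of $r$ entries at strictly increasing positions. A sequence of tuples of the same length is \emph{$A$-indiscernible} if every $A$-formula $\theta(z_1,\dots,z_r)$ has the same truth value at all its increasing $r$-tuples; ``indiscernible'' means $\emptyset$-indiscernible. A sequence \emph{satisfies} a set $\Sigma$ of formulas if each $\theta(z_1,\dots,z_r)\in\Sigma$ holds of all its increasing $r$-tuples. The \emph{EM-type} of a sequence over $A$ is the largest set of $A$-formulas that it satisfies. The following facts are used throughout.

\begin{itemize}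
\item[(I1)] \emph{A sequence is $A$-indiscernible if and only if all its finite subsequences are.} So subsequences and unions of chains of $A$-indiscernible sequences are $A$-indiscernible.
\item[(I2)] \emph{A convex part $C$ of an indiscernible sequence is indiscernible over the entries outside $C$.} Given finitely many entries outside $C$, all increasing $r$-tuples of $C$ have the same position relative to them.
\item[(I3)] \emph{Let $(w_n)_{n\in O}$ be a sequence of lists of $h$ entries of an indiscernible sequence. If the order type of the positions of the entries in $w_{n_1},\dots,w_{n_r}$ is the same for all $n_1<\dots<n_r$, then $(w_n)_{n\in O}$ is indiscernible.} Indeed, the type of a list of entries depends only on the order type of their positions. This applies in particular when the $w_n$ are \emph{successive} increasing $h$-tuples, that is, when $w_n$ lies entirely before $w_{n'}$ for $n<n'$.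
\item[(I4)] \emph{Let $I$ be an infinite $A$-indiscernible sequence with EM-type $\Sigma$ over $A$. Every sequence that satisfies $\Sigma$ is $A$-indiscernible, and every $A$-indiscernible sequence that contains $I$ as a subsequence satisfies $\Sigma$.} For the first part, $\Sigma$ contains $\theta$ or $\neg\theta$ for every $A$-formula $\theta(z_1,\dots,z_r)$. For the second, compare an increasing tuple with one taken from $I$.
\item[(I5)] \emph{With $\Sigma$ as in} (I4)\emph{, let $(b_i)_{i\in O}$ and $(b'_i)_{i\in O'}$ be small sequences that satisfy $\Sigma$ and let $\sigma\colon O\to O'$ be an order isomorphism. Then some automorphism of $\mathbb{M}$ fixes $A$ pointwise and sends each $b_i$ to $b'_{\sigma(i)}$.} The two families have the same type over $A$, so homogeneity applies.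
\end{itemize}

NIP enters the proof only through the next lemma: along an indiscernible sequence, a formula with a fixed parameter cannot alternate forever.

\begin{lemma}[Alternation]\label{lem:alt}
Let $T$ be NIP, $(w_n)_{n<\omega}$ an indiscernible sequence, $d$ a tuple and $\theta(w;z)$ a formula. Then it is impossible that $\theta(w_n;d)$ holds exactly for the even $n$, or exactly for the odd $n$.
\end{lemma}

\begin{proof}
Replacing $\theta$ by $\neg\theta$, suppose that $\theta(w_n;d)$ holds exactly for even $n$. Given $N$ and $X\subseteq\{0,\dots,N-1\}$, choose $n_0<\dots<n_{N-1}$ with $n_i$ even if and only if $i\in X$. By indiscernibility and homogeneity some automorphism $g$ sends $w_{n_i}$ to $w_i$ for all $i<N$. Put $d_X=g(d)$. Then $\theta(w_i;d_X)$ holds if and only if $\theta(w_{n_i};d)$ holds, that is, if and only if $i\in X$. So $\theta$ has the independence property.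
\end{proof}

\begin{lemma}[Extraction]\label{lem:ramsey}
Let $L$ be an infinite sequence of tuples of the same length, $A$ a set and $O$ a small linear order. There is an $A$-indiscernible sequence indexed by $O$ that satisfies the EM-type of $L$ over $A$.
\end{lemma}

\begin{proof}
We want $(b_i)_{i\in O}$ such that each formula of the EM-type holds of all increasing tuples, and such that $\theta(\bar b)\leftrightarrow\theta(\bar b')$ holds for each $A$-formula $\theta$ and all increasing tuples $\bar b,\bar b'$ of the right length. By saturation it suffices to meet finitely many of these conditions. They involve a finite set $O_0\subseteq O$ and finitely many formulas $\theta$. Color each finite set of positions of $L$ by the truth values of these $\theta$ at the corresponding increasing tuple. By Ramsey's theorem, $L$ has an infinite subsequence on whose increasing tuples each of the $\theta$ is constant. Any increasing $|O_0|$-tuple of this subsequence meets the conditions.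
\end{proof}

Most sequences below are indexed by a countable dense subset $D$ of an open interval $U\subseteq\mathbb{R}$, and new tuples are inserted at positions in $U\setminus D$. We write $+$ also for insertion at positions that have been specified. An order isomorphism $\sigma\colon D\to D'$ \emph{carries the cut $x$ to the cut $x'$}, for $x\notin D$ and $x'\notin D'$, if $t<x\iff\sigma(t)<x'$ for all $t\in D$.

\begin{itemize}
\item[(C)] \emph{Let $D\subseteq U$ and $D'\subseteq U'$ be countable dense subsets of open intervals, and let $s_1<\dots<s_r$ in $U$ and $s'_1<\dots<s'_r$ in $U'$ be such that $s_i\in D$ if and only if $s'_i\in D'$. Then there is an order isomorphism $\sigma\colon D\to D'$ that sends $s_i$ to $s'_i$ when $s_i\in D$ and carries the cut $s_i$ to the cut $s'_i$ when $s_i\notin D$.} The points $s_i$ and $s'_i$ divide $D$ and $D'$ into $r+1$ nonempty countable dense orders without endpoints, and corresponding pieces are isomorphic by Cantor's theorem.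
\end{itemize}

\section{Obstructions and examples}\label{sec:examples}

It is convenient to count inserted tuples. For $N\ge2$, an \emph{obstruction of size $N$} is a sequence $F=I_0+a_0+I_1+\dots+a_{N-1}+I_N$, with all $I_j$ infinite, such that $F$ is not indiscernible but each \emph{deletion}, the sequence obtained by deleting one $a_l$, is. Thus $T$ is $k$-distal if and only if it has no obstruction of size $k+1$, and Theorem~\ref{thm:doubling} turns an obstruction of size $m+1$ into one of size $2m$. It does not matter whether infinite tuples are allowed in $F$: restricting all entries to the finitely many coordinates mentioned by a formula that is not constant on $F$ gives an obstruction of finite tuples.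

\begin{lemma}[Monotonicity]\label{lem:monotone}
If $T$ has an obstruction of size $N+1$ and $N\ge2$, then it has one of size $N$. Equivalently, for $k\ge2$ every $(k-1)$-distal theory is $k$-distal.
\end{lemma}

\begin{proof}
In $I_0+a_0+\dots+a_{N-1}+I_N+a_N+I_{N+1}$, regard $I_N+a_N+I_{N+1}$ as a single infinite sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:collapse} from Theorem~\ref{thm:doubling}]
Let $T$ be NIP and not $2$-distal. Put $m_j=2^j+1$, so that $m_0=2$ and $m_{j+1}=2m_j-1$. By Theorem~\ref{thm:doubling} and induction, $T$ is not $m_j$-distal for any $j$. Given $k$, choose $j$ with $m_j\ge k$; by Lemma~\ref{lem:monotone}, $T$ is not $k$-distal. This proves the first statement. If $T$ is NIP and $k$-distal with $k\ge3$, then it is $2$-distal, hence $(k-1)$-distal by Lemma~\ref{lem:monotone}, and so it is not strictly $k$-distal.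
\end{proof}

In the examples, upper bounds come from the arity of the language.

\begin{lemma}\label{lem:arity}
If $T$ has quantifier elimination in a relational language in which all relations, including equality, have arity at most $n$, then $T$ is $n$-distal.
\end{lemma}

\begin{proof}
Let $F=I_0+a_0+\dots+a_n+I_{n+1}$ have indiscernible deletions. An atomic formula $\alpha(z_1,\dots,z_r)$ mentions at most $n$ of the tuple variables $z_i$. At an increasing $r$-tuple of $F$, the corresponding entries are at most $n$ in number, so they omit one of the $n+1$ tuples $a_l$ and form an increasing tuple of a deletion. Every deletion contains $I_0$, so the truth value of $\alpha$ is the one it takes on increasing $r$-tuples of $I_0$. Hence all increasing $r$-tuples of $F$ have the same quantifier-free type, and by quantifier elimination the same type.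
\end{proof}

The theories in Examples~\ref{ex:set} and~\ref{ex:vector} are stable. We check NIP by counting: if $\theta(w;z)$ has the independence property, saturation gives $w_i$ for $i<\omega$ and $d_X$ for $X\subseteq\omega$ with $\theta(w_i;d_X)\iff i\in X$. We may take $w_i$ and $d_X$ finite, and then the $d_X$ realize uncountably many types over a countable set. So $T$ is NIP if over every countable set there are only countably many types of finite tuples.

\begin{example}[Finite structures]\label{ex:finite}
The theory of a finite structure is NIP by the count above. An infinite indiscernible sequence is constant, since in each coordinate two entries agree and hence all do. If both deletions from $I_0+a_0+I_1+a_1+I_2$ are constant, then so is the full sequence. The theory is distal.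
\end{example}

\begin{example}[Infinite sets]\label{ex:set}
The theory of an infinite set has quantifier elimination in the language of equality. The type of a finite tuple over $A$ records which coordinates are equal to each other and which are equal to which elements of $A$, so there are countably many types if $A$ is countable, and the theory is NIP. It is $2$-distal by Lemma~\ref{lem:arity}. Let $I_0+I_1+I_2$ consist of distinct elements and let $a_0=a_1$ be a further element. Each deletion from $I_0+a_0+I_1+a_1+I_2$ is a sequence of distinct elements, hence indiscernible, while $z_1=z_2$ holds of $(a_0,a_1)$ and of no increasing pair from $I_0$. This is an obstruction of size $2$, so the theory is strictly $2$-distal.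
\end{example}

\begin{example}[Vector spaces]\label{ex:vector}
The theory of infinite $\mathbb{F}_2$-vector spaces has quantifier elimination in the language $\{+,0\}$. Therefore linearly independent sequences of vectors are indiscernible, and the type of $(d_1,\dots,d_n)$ over a countable subspace $A$ is determined by which of the $2^n$ sums $\sum\lambda_id_i$ lie in $A$ and what their values are. There are countably many possibilities, so the theory is NIP. Given $k\ge1$, let $I_0+\dots+I_{k+1}$ and $a_0,\dots,a_{k-1}$ be jointly linearly independent and put $a_k=a_0+\dots+a_{k-1}$. The only nontrivial linear relation among all these vectors is $a_0+\dots+a_k=0$, and it involves every $a_l$. So each deletion is linearly independent, while $z_0+\dots+z_k=0$ holds of $(a_0,\dots,a_k)$ and of no increasing tuple from $I_0$. This is an obstruction of size $k+1$, and the theory is $k$-distal for no $k$.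
\end{example}

\begin{example}[Generic hypergraphs]\label{ex:hyper}
Let $k\ge2$ and let $T_k$ be the theory of the generic $k$-uniform hypergraph, the Fra\"{\i}ss\'e limit of the finite $k$-uniform hypergraphs. It has quantifier elimination in the language of the $k$-ary edge relation, so it is $k$-distal by Lemma~\ref{lem:arity}. Every finite $k$-uniform hypergraph embeds in the limit, so by saturation every small one embeds in $\mathbb{M}$. Take $I_0+a_0+\dots+a_{k-1}+I_k$ consisting of distinct vertices whose only edge is $\{a_0,\dots,a_{k-1}\}$. Each deletion is a sequence of distinct vertices without edges, hence indiscernible, and the full sequence is not indiscernible. This is an obstruction of size $k$, so $T_k$ is strictly $k$-distal.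
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:trichotomy} from Theorem~\ref{thm:collapse}]
The three cases exclude each other by definition. If $T$ is NIP, $k$-distal for some $k$, and not distal, then it is $2$-distal by Theorem~\ref{thm:collapse}, hence strictly $2$-distal. Examples~\ref{ex:finite}, \ref{ex:set} and~\ref{ex:vector} realize the three cases, and Example~\ref{ex:hyper} gives the last statement.
\end{proof}

\section{Forgetting a shared point}\label{sec:idea}

We show how the proof of Theorem~\ref{thm:doubling} produces an obstruction of size $4$ from one of size $3$ in an $\mathbb{F}_2$-vector space. Start from a linearly independent sequence $I$ and vectors $a_0,a_1,a_2$ with $a_0+a_1+a_2=0$, as in Example~\ref{ex:vector}. Single out $c=a_2$ and call $(a_0,a_1)$ a \emph{block}. The formula $\varphi(y_0,y_1,c)$ given by $y_0+y_1+c=0$ is true of the block and false of every increasing pair of $I$.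

Now make many copies $\bar a_n=(a_{n,0},a_{n,1})$ of the block over the \emph{same} $c$, place them at successive pairs of cuts of $I$, and then remove $c$ from the sequence. Each block alone fits into $I$. All blocks together cannot fit. If they did, we could list successive increasing pairs $w_0,w_1,w_2,\dots$ with $w_{2n}=\bar a_n$ and $w_{2n+1}$ a pair from $I$, and $\varphi(w_n,c)$ would alternate along an indiscernible sequence, against Lemma~\ref{lem:alt}. So some finite set $S$ of the points $a_{n,l}$ does not fit, and a minimal such $S$ is an obstruction of size $|S|$. This argument does not look at the vector space structure.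

The size of $S$ depends on how the copies were chosen. If $\bar a_0=\bar a_1$, then $S=\{a_{0,0},a_{1,0}\}$ is a minimal set that does not fit, and we have gained nothing. Choose instead the vectors $a_{n,0}$ linearly independent over $I$ and $c$, and put $a_{n,1}=a_{n,0}+c$. A set $S$ that contains at most one full block spans, together with $I$, no nontrivial relation: in a relation, a point that is alone in its block contributes a vector $a_{n,0}$ that nothing cancels, and a full block contributes $c\notin\operatorname{span}(I)$. Two full blocks satisfy
\[
a_{0,0}+a_{0,1}+a_{1,0}+a_{1,1}=c+c=0,
\]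
and any three of these four points fit into $I$. The minimal sets are the unions of two blocks, and they are obstructions of size $4$.

In general a block has $m$ points, and the aim is to show that a minimal set $S$ is a union of full blocks. Since one block fits, $|S|\ge 2m$. Three things have to be supplied.
\begin{enumerate}
\item A formula $\varphi$ that sees only the inserted tuples, so that it splits as $\varphi(\text{block},c)$. This is the normal form of Section~\ref{sec:normal}.
\item A substitute for ``independent copies''. We ask that every proper part of a block look like entries of $I$ from the point of view of the earlier blocks. The base change lemma of Section~\ref{sec:base} achieves this without changing the type of the block over $I$ and $c$, and Section~\ref{sec:blocks} iterates it.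
\item A way around the asymmetry in (2): a block is generic over earlier blocks only. Section~\ref{sec:minimal} removes the asymmetry by a further alternation argument.
\end{enumerate}

\section{A normal form for obstructions}\label{sec:normal}

A formula that detects an obstruction may use entries of the $I_j$ as well as the tuples $a_l$. We remove these extra entries by gluing: those that lie between two infinite stretches of the sequence are glued to the neighboring $a_l$, which forces us to group the whole sequence into longer tuples, and those at the two ends are glued to every entry. No hypothesis on $T$ is needed.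

\begin{lemma}[Normal form]\label{lem:normal}
If $T$ is not $k$-distal, then there are an indiscernible sequence $(e_t)_{t\in\mathbb{Q}}$, irrational numbers $x_0<\dots<x_k$, tuples $a_0,\dots,a_k$ and a formula $\varphi(y_0,\dots,y_k)$ without parameters such that
\begin{itemize}
\item[(1)] inserting any $k$ of the $a_l$ into $(e_t)$, with $a_l$ at position $x_l$, gives an indiscernible sequence;
\item[(2)] $\varphi(a_0,\dots,a_k)$ holds, and $\neg\varphi(e_{t_0},\dots,e_{t_k})$ holds for all $t_0<\dots<t_k$ in $\mathbb{Q}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $F=I_0+a_0+\dots+a_k+I_{k+1}$ be an obstruction and let $\Sigma$ be the EM-type of $I_0$ over $\emptyset$. By (I4) every deletion satisfies $\Sigma$ and $F$ does not. So there are a formula $\psi$ with $\neg\psi\in\Sigma$ and an increasing tuple $\bar b$ of $F$ with $\psi(\bar b)$. The tuple $\bar b$ lies in no deletion, so it contains every $a_l$.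

\emph{Making the sequence dense.} The entries of $\bar b$ in $I_j$ cut $I_j$ into finitely many convex pieces, one of which, $I'_j$, is infinite. Let $u_j$ and $v_j$ list the entries of $\bar b$ in $I_j$ below and above $I'_j$. Then
\[
\bar b=u_0\,(v_0a_0u_1)\,(v_1a_1u_2)\cdots(v_ka_ku_{k+1})\,v_{k+1},
\]
and $u_0+I'_0+v_0+a_0+u_1+I'_1+\dots+a_k+u_{k+1}+I'_{k+1}+v_{k+1}$ is a subsequence of $F$. Keeping $\bar b$ fixed, we replace each $I'_j$ by a sequence $(e^j_t)_{t\in\mathbb{Q}}$ such that in the resulting sequence $F'$ the deletion of any one $a_l$ satisfies $\Sigma$. This is possible by saturation: finitely many of the conditions mention finitely many $e^j_t$, and they are met by entries of the infinite sequences $I'_j$ taken in increasing order.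

\emph{Grouping.} Let $h_l$ be the number of entries of $F'$ in $v_la_lu_{l+1}$ and let $h=\max_lh_l$. Put
\[
b_l=v_l\,a_l\,u_{l+1}\,e^{l+1}_1\cdots e^{l+1}_{h-h_l},
\]
an increasing $h$-tuple of $F'$. For each $j$, choose inside $(e^j_t)_{t>h}$ a subsequence of the lexicographic order type $\mathbb{Q}\times\{1,\dots,h\}$, which exists because every countable linear order embeds in $\mathbb{Q}\cap(h,\infty)$, and group it into a sequence of type $\mathbb{Q}$ of successive increasing $h$-tuples. Choose irrationals $x_0<\dots<x_k$ and index these $k+2$ sequences by $\mathbb{Q}\cap(-\infty,x_0)$, $\mathbb{Q}\cap(x_0,x_1)$, \dots, $\mathbb{Q}\cap(x_k,\infty)$. This gives $(f_t)_{t\in\mathbb{Q}}$. Let $s=u_0v_{k+1}$, and put $\tilde e_t=f_ts$ and $\tilde a_l=b_ls$.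

\emph{Condition (1).} Fix $l$ and insert all $b_{l'}$ with $l'\ne l$ into $(f_t)$ at the positions $x_{l'}$. The terms of this sequence are successive increasing $h$-tuples of the indiscernible sequence obtained from $F'$ by deleting $a_l$, and they all lie after $u_0$ and before $v_{k+1}$. By (I3), the sequence obtained by appending $s$ to every term is indiscernible.

\emph{Condition (2).} Each variable $y_l$ now consists of $h$ entries followed by an $s$-part. Let $\varphi(y_0,\dots,y_k)$ be $\psi$ evaluated at the $u_0$-part of $y_0$, followed by the first $h_l$ entries of $y_l$ for $l=0,\dots,k$, followed by the $v_{k+1}$-part of $y_0$. Then $\varphi(\tilde a_0,\dots,\tilde a_k)$ is $\psi(\bar b)$, which is true. For $t_0<\dots<t_k$, the statement $\varphi(\tilde e_{t_0},\dots,\tilde e_{t_k})$ is $\psi$ at an increasing tuple of $F'$ that omits all $a_l$, and this is false because $\neg\psi\in\Sigma$. So $(\tilde e_t)$, $(\tilde a_l)$ and $\varphi$ are as required.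
\end{proof}

\section{Base change for the proper parts of a block}\label{sec:base}

Let $\bar a=(a_0,\dots,a_{m-1})$ be a block of tuples with positions $x_0<\dots<x_{m-1}$. For $B\subseteq\{0,\dots,m-1\}$ write $a_B=(a_l)_{l\in B}$, and call $B$ \emph{proper} if $B\neq\{0,\dots,m-1\}$.

Suppose that the proper parts of $\bar a$ fit into a sequence $J$ over a set $A_1$, and that $J$ is indiscernible over a larger set $A$. We want to move $\bar a$, fixing $J$ and $A_1$, so that all proper parts fit over $A$. In the application $A_1$ contains $c$, which is what preserves $\varphi(\bar a,c)$, and $A$ contains the earlier blocks. The full block does not fit over $c$, and this is why the lemma speaks of proper parts only. The lemma is a form of Simon's strong base change. If no good copy of $\bar a$ existed, then by compactness every copy would have a proper part that one of finitely many $A$-formulas distinguishes from the entries of $J$. Such parts still fit over $A_1$, so we can insert them one after another and make one of these formulas alternate.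

\begin{lemma}[Base change]\label{lem:base}
Let $T$ be NIP. Let $U\subseteq\mathbb{R}$ be an open interval, $D=\mathbb{Q}\cap U$, and $x_0<\dots<x_{m-1}$ irrational numbers in $U$. Let $A_1\subseteq A$, let $J=(e_t)_{t\in D}$ be $A$-indiscernible, and let $\bar a$ be such that $J+a_B$ is $A_1$-indiscernible for every proper $B$. Then there is $\bar a'$ with $\operatorname{tp}(\bar a'/JA_1)=\operatorname{tp}(\bar a/JA_1)$ such that $J+a'_B$ is $A$-indiscernible for every proper $B$.
\end{lemma}

\begin{proof}
The case $B=\emptyset$ holds by hypothesis, so below $B$ ranges over nonempty proper sets. For $K\subseteq D$ write $e_K=(e_t)_{t\in K}$.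

\emph{Limit types.} Let $p_B(v_B)$ be the set of formulas $\theta(v_B)$ over $A\cup J$ that hold of $(e_{t_l})_{l\in B}$ for all $t_l\in D$ sufficiently close to $x_l$. If $a'_B$ realizes $p_B$, then $J+a'_B$ is $A$-indiscernible. To see this, note first that a formula $\theta(v_B)$ over $A\cup J$ mentions only $e_K$ for a finite $K$, that the order type of $K$ together with $(t_l)_{l\in B}$ is constant for $t_l$ close to $x_l$, and hence, by $A$-indiscernibility of $J$, that $\theta$ or $\neg\theta$ belongs to $p_B$. Now evaluate an $A$-formula at an increasing tuple of $J+a'_B$. Its truth value does not change when each $a'_l$ in the tuple is replaced by $e_{t_l}$ with $t_l$ close enough to $x_l$. The new tuple is an increasing tuple of $J$, where the truth value is constant.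

\emph{Compactness.} Suppose that the conclusion fails. Then $\operatorname{tp}(\bar a/JA_1)\cup\bigcup_Bp_B(v_B)$ is not realized, hence not finitely satisfiable. These types are closed under conjunction, so there are a finite $K\subseteq D$, a formula $\chi(\bar v)$ over $A_1\cup e_K$ that holds of $\bar a$, and formulas $\theta_B\in p_B$ over $A\cup e_K$ with
\begin{equation}\label{eq:cover}
\mathbb{M}\models\forall\bar v\,\Bigl(\chi(\bar v)\to\bigvee_{B}\neg\theta_B(v_B)\Bigr).
\end{equation}
Enlarge $K$ so that it meets every interval $(x_l,x_{l+1})$, and let $O_l$ be the component of $U\setminus K$ that contains $x_l$. Then $O_0<\dots<O_{m-1}$ are disjoint open intervals. By $A$-indiscernibility of $J$, the formula $\theta_B$ holds of $(e_{t_l})_{l\in B}$ whenever $t_l\in O_l\cap D$ for $l\in B$. Choose irrationals $x^0_l<x^1_l<\cdots$ in $O_l$.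

\emph{Inserting parts of copies.} We build $A_1$-indiscernible sequences $J=J^0\subseteq J^1\subseteq\cdots$, where $J^j$ is indexed by a set $D_j$ consisting of $D$ and some of the points $x^i_l$ with $i<j$. Let $J^j$ be given. The points $x^j_l$ are not in $D_j$, and $x_l$ and $x^j_l$ lie in the same component of $U\setminus K$. So (C) gives an order isomorphism $\sigma\colon D\to D_j$ that fixes $K$ pointwise and carries the cut $x_l$ to the cut $x^j_l$ for every $l$. By (I4), both $J$ and $J^j$ satisfy the EM-type of $J$ over $A_1$, so by (I5) an automorphism $g$ fixing $A_1$ sends each $e_t$ to the entry of $J^j$ at $\sigma(t)$. It fixes $e_K$. Put $\bar a^j=g(\bar a)$, with positions $x^j_0<\dots<x^j_{m-1}$. Then $\chi(\bar a^j)$ holds, and $J^j+a^j_B=g(J+a_B)$ is $A_1$-indiscernible for every proper $B$. By \eqref{eq:cover} there is $B_j$ with $\neg\theta_{B_j}(a^j_{B_j})$. Let $J^{j+1}=J^j+a^j_{B_j}$.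

\emph{Alternation.} Some $B$ equals $B_j$ for infinitely many $j$, say for $j_0<j_1<\cdots$. Let $w_{2n}=a^{j_n}_B$, and let $w_{2n+1}=(e_{t_l})_{l\in B}$ with rational $t_l\in(x^{j_n}_l,x^{j_{n+1}}_l)\subseteq O_l$. All these entries belong to $\bigcup_jJ^j$, which is indiscernible by (I1). For each $l\in B$ the $l$-th entries of $w_0,w_1,\dots$ have increasing positions in $O_l$, and the intervals $O_l$ are ordered one after the other. So the order type of the positions in $w_{n_1},\dots,w_{n_r}$ is the same for all $n_1<\dots<n_r$, and $(w_n)$ is indiscernible by (I3). But $\theta_B$, whose parameters are fixed, is false at every $w_{2n}$ and true at every $w_{2n+1}$. This contradicts Lemma~\ref{lem:alt}.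
\end{proof}

\section{Many blocks over one point}\label{sec:blocks}

From now on $T$ is NIP and not $m$-distal, with $m\ge2$. Lemma~\ref{lem:normal} with $k=m$ gives a sequence $I^*=(e^*_t)_{t\in\mathbb{Q}}$, tuples $a^*_0,\dots,a^*_m$ at positions $x^*_0<\dots<x^*_m$, and a formula $\varphi$. Let $\Sigma$ be the EM-type of $I^*$ over $\emptyset$. Then $\neg\varphi\in\Sigma$, and by (I4) the sequence $I^*$ with at most $m$ of the $a^*_l$ inserted satisfies $\Sigma$. Put $c=a^*_m$ and $y=x^*_m$; the tuple $c$ is always placed at $y$.

Fix disjoint open intervals $U_0<U_1<\cdots$ below $y$ and irrationals $x_{i,0}<\dots<x_{i,m-1}$ in $U_i$. The $i$-th block will be placed in $U_i$. For a sequence $I=(e_t)_{t\in\mathbb{Q}}$ write $I|_{U}=(e_t)_{t\in\mathbb{Q}\cap U}$.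

\begin{lemma}\label{lem:omega}
There are a sequence $I^\omega=(e_t)_{t\in\mathbb{Q}}$ and blocks $\bar a_i=(a_{i,0},\dots,a_{i,m-1})$ for $i<\omega$, with $a_{i,l}$ at position $x_{i,l}$, such that
\begin{itemize}
\item[(B1)] $I^\omega+c$ satisfies $\Sigma$;
\item[(B2)] $\varphi(\bar a_i,c)$ holds for all $i$;
\item[(B3)] $I^\omega+\bar a_i$ satisfies $\Sigma$ for all $i$;
\item[(B4)] for all $i$ and proper $B$, the sequence $I^\omega|_{U_i}+a_{i,B}$ is indiscernible over $\{e_t:t\notin U_i\}\cup\{\bar a_j:j<i\}$.
\end{itemize}
\end{lemma}

\begin{proof}
We build sequences $I^n=(e^n_t)_{t\in\mathbb{Q}}$ and blocks $\bar a_n$, with $e^{n+1}_t=e^n_t$ for $t\notin U_n$, such that (B1)--(B4) hold for $I^n$ in place of $I^\omega$ and for all $i<n$. Start with $I^0=I^*$. Suppose that $I^n$ and $\bar a_0,\dots,\bar a_{n-1}$ are given, and let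
\[
E=\{e^n_t:t\notin U_n\}\cup\{c\}\cup\{\bar a_j:j<n\}.
\]
We want to apply Lemma~\ref{lem:base} inside $U_n$ with $A=E$. Nothing says that $I^n|_{U_n}$ is indiscernible over the earlier blocks, so we first change it.

\emph{Preparing $U_n$.} By Lemma~\ref{lem:ramsey} there is an $E$-indiscernible sequence $J$, indexed by $\mathbb{Q}\cap U_n$, that satisfies the EM-type $\Gamma$ of $I^n|_{U_n}$ over $E$. Let $I^{n+1}$ be $I^n$ with $I^n|_{U_n}$ replaced by $J$. We check that the conditions for $i<n$ survive; (B2) does not mention the sequence.

For (B1) and (B3), let $\chi\in\Sigma$ and take an increasing tuple of $I^{n+1}+c$ or of $I^{n+1}+\bar a_i$ with $i<n$. As $U_n$ is convex and contains neither $y$ nor the positions of $\bar a_i$, the tuple has the form $\bar d^-\bar z\,\bar d^+$ with $\bar z$ an increasing tuple of $J$ and with $\bar d^-,\bar d^+$ from $E$, below and above $U_n$. The $E$-formula $\chi(\bar d^-,\cdot\,,\bar d^+)$ holds of all increasing tuples of $I^n|_{U_n}$ by the inductive hypothesis. So it belongs to $\Gamma$ and holds of $\bar z$.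

For (B4) with $i<n$, the sequence $I^{n+1}|_{U_i}+a_{i,B}=I^n|_{U_i}+a_{i,B}$ has not changed and its entries lie in $E$. Only the parameters in $U_n$ have changed. Let $\bar x,\bar x'$ be increasing tuples of this sequence of the same length, and consider a formula $\chi(\,\cdot\,;\bar z,d)$ where $\bar z$ is an increasing tuple of $J$ and $d$ comes from $\{e^n_t:t\notin U_i\cup U_n\}\cup\{\bar a_j:j<i\}\subseteq E$. The $E$-formula $\chi(\bar x;\cdot\,,d)\leftrightarrow\chi(\bar x';\cdot\,,d)$ holds of all increasing tuples of $I^n|_{U_n}$ by (B4) at stage $n$. So it belongs to $\Gamma$ and holds of $\bar z$.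

\emph{Copying the block.} By (C) there is an order automorphism $\sigma$ of $\mathbb{Q}$ that carries the cut $x^*_l$ to $x_{n,l}$ for $l<m$ and the cut $y$ to $y$. Both $I^*+c$ and $I^{n+1}+c$ satisfy $\Sigma$, so (I5) gives an automorphism $g$ of $\mathbb{M}$ with $g(e^*_t)=e^{n+1}_{\sigma(t)}$ and $g(c)=c$. Let $\bar a=g(a^*_0,\dots,a^*_{m-1})$, at positions $x_{n,l}$. Applying $g$ to Lemma~\ref{lem:normal}, we see that $\varphi(\bar a,c)$ holds, that $I^{n+1}+\bar a$ satisfies $\Sigma$ (here $a^*_m$ is omitted), and that $I^{n+1}+a_B+c$ is indiscernible for proper $B$ (here some $a^*_l$ with $l<m$, $l\notin B$ is omitted).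

\emph{Freeing the block.} Let $A_1=\{e^{n+1}_t:t\notin U_n\}\cup\{c\}\subseteq E$. For proper $B$, the sequence $J+a_B$ is a convex part of $I^{n+1}+a_B+c$ and $A_1$ is the set of remaining entries, so $J+a_B$ is $A_1$-indiscernible by (I2). Lemma~\ref{lem:base} with $A=E$ gives $\bar a_n$ with $\operatorname{tp}(\bar a_n/JA_1)=\operatorname{tp}(\bar a/JA_1)$ such that $J+a_{n,B}$ is $E$-indiscernible for proper $B$. The latter gives (B4) for $i=n$. Since $JA_1$ contains $c$ and all entries of $I^{n+1}$, conditions (B2) and (B3) pass from $\bar a$ to $\bar a_n$.

\emph{The limit.} Let $e_t=e^{n+1}_t$ for $t\in U_n$ and $e_t=e^*_t$ for $t\notin\bigcup_nU_n$. The part of the sequence in $U_n$ changes only between stages $n$ and $n+1$, so any finitely many entries of $I^\omega$ are the corresponding entries of $I^n$ for all large $n$. Each instance of (B1)--(B4) mentions finitely many entries, so these conditions hold for $I^\omega$.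
\end{proof}

In the last step of the proof we need to slide one block, together with the part of the sequence around it, between its neighbors without changing the type of the configuration. For this the blocks themselves should form an indiscernible sequence indexed by a dense order, and Lemma~\ref{lem:ramsey} arranges it. We order $\mathbb{Q}\times\mathbb{R}$ lexicographically.

\begin{proposition}\label{prop:array}
There are irrationals $\xi_0<\dots<\xi_{m-1}$ and tuples $e_{q,t}$ and $a_{q,l}$, for $q,t\in\mathbb{Q}$ and $l<m$, with the following properties. Place $e_{q,t}$ at position $(q,t)$ and $a_{q,l}$ at position $(q,\xi_l)$, and put $J_q=(e_{q,t})_{t\in\mathbb{Q}}$, $\bar a_q=(a_{q,l})_{l<m}$, $Z_q=(J_q,\bar a_q)$ and $I=(e_{q,t})_{(q,t)\in\mathbb{Q}\times\mathbb{Q}}$. Then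
\begin{itemize}
\item[(P0)] the sequence $(Z_q)_{q\in\mathbb{Q}}$ of infinite tuples is indiscernible;
\item[(P1)] $\varphi(\bar a_q,c)$ holds for all $q$, and $\neg\varphi(\bar e,c)$ holds for every increasing $m$-tuple $\bar e$ of $I$;
\item[(P2)] $I+\bar a_q$ satisfies $\Sigma$ for all $q$;
\item[(P3)] for all $q$ and proper $B$, the sequence $J_q+a_{q,B}$ is indiscernible over $\{e_{r,t}:r\ne q,\ t\in\mathbb{Q}\}\cup\{\bar a_r:r<q\}$.
\end{itemize}
\end{proposition}

\begin{proof}
Take $I^\omega$ and $\bar a_i$ from Lemma~\ref{lem:omega}. Fix irrationals $\xi_0<\dots<\xi_{m-1}$ and, by (C), order isomorphisms $\tau_i\colon\mathbb{Q}\to\mathbb{Q}\cap U_i$ carrying the cut $\xi_l$ to $x_{i,l}$. Let $Y_i=\bigl((e_{\tau_i(t)})_{t\in\mathbb{Q}},\bar a_i\bigr)$ for $i<\omega$. By Lemma~\ref{lem:ramsey} there is a $c$-indiscernible sequence $(Z_q)_{q\in\mathbb{Q}}$ that satisfies the EM-type of $(Y_i)_{i<\omega}$ over $c$. Name the coordinates of $Z_q$ as in the statement. Then (P0) holds.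

An instance of (P1)--(P3) says that a formula $\rho$ over $c$ holds of some $(Z_{q_1},\dots,Z_{q_r})$ with $q_1<\dots<q_r$. It suffices to show that $\rho$ holds of $(Y_{i_1},\dots,Y_{i_r})$ for all $i_1<\dots<i_r$, because then $\rho$ is in the EM-type. Send the coordinates of $Z_{q_s}$ to the corresponding coordinates of $Y_{i_s}$. Since $U_{i_1}<\dots<U_{i_r}$ and the $\tau_i$ preserve the order and the cuts, this map preserves the order of positions.

The first clause of (P1) is (B2). For the second, an increasing $m$-tuple of $I$ is sent to an increasing $m$-tuple $\bar e$ of $I^\omega$ below $y$; then $\bar e\,c$ is an increasing tuple of $I^\omega+c$, and $\neg\varphi(\bar e,c)$ holds by (B1) and $\neg\varphi\in\Sigma$. For (P2), an increasing tuple of $I+\bar a_{q_s}$ is sent to an increasing tuple of $I^\omega+\bar a_{i_s}$, where each $\chi\in\Sigma$ holds by (B3). For (P3), $\rho$ has the form $\chi(\bar x;d)\leftrightarrow\chi(\bar x';d)$, with $\bar x,\bar x'$ increasing tuples of $J_{q_s}+a_{q_s,B}$ and $d$ consisting of entries of $J_{q_{s'}}$ with $s'\neq s$ and of $\bar a_{q_{s'}}$ with $s'<s$. These are sent to increasing tuples of $I^\omega|_{U_{i_s}}+a_{i_s,B}$ and to parameters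 allowed in (B4) for $i=i_s$.
\end{proof}

\section{Minimal bad sets}\label{sec:minimal}

Keep the configuration of Proposition~\ref{prop:array}. The tuples $a_{q,l}$, taken with their positions, are called \emph{points}. For a set $S$ of points let $I_S$ be $I$ with the points of $S$ inserted. Call $S$ \emph{good} if $I_S$ satisfies $\Sigma$, and \emph{bad} otherwise. By (P2), the empty set and every single block $\bar a_q$ are good. In particular $I$ satisfies $\Sigma$, so $\Sigma$ is the EM-type of $I$, and by (I4) a set $S$ is good if and only if $I_S$ is indiscernible. By (I1), $S$ is good if and only if all its finite subsets are.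

\begin{lemma}\label{lem:bad}
Some finite set of points is bad.
\end{lemma}

\begin{proof}
Otherwise $I$ with all points inserted is indiscernible. For $n<\omega$ let $w_{2n}=\bar a_n$ and let $w_{2n+1}$ be an increasing $m$-tuple of $J_{n+1/2}$. The $w_n$ are successive increasing $m$-tuples, so $(w_n)$ is indiscernible by (I3). By (P1), $\varphi(w_n,c)$ holds exactly for even $n$, contradicting Lemma~\ref{lem:alt}.
\end{proof}

This was the last use of $c$ and $\varphi$. Property (P3) lets us add a proper part of a block on top of a good set.

\begin{lemma}\label{lem:top}
If $S\subseteq\{a_{r,l}:r<q,\ l<m\}$ is good and $B$ is proper, then $S\cup a_{q,B}$ is good.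
\end{lemma}

\begin{proof}
Let $\chi\in\Sigma$ and take an increasing tuple of $I_{S\cup a_{q,B}}$. Its entries with first coordinate $q$ form an increasing tuple of $J_q+a_{q,B}$, and its other entries are among the $e_{r,t}$ with $r\neq q$ and the points of $\bar a_r$ with $r<q$. By (P3) we may replace the former by an increasing tuple of $J_q$ of the same length without changing the truth value of $\chi$. The result is an increasing tuple of $I_S$, where $\chi$ holds.
\end{proof}

Call a bad set \emph{minimal} if all its proper subsets are good. Lemma~\ref{lem:top} shows that a finite minimal bad set $S$ contains the whole of the last block that it meets. Since a single block is good, $|S|\ge m+1$, which is only the size we started from. For a block in the middle of $S$ the replacement in Lemma~\ref{lem:top} is not available, because (P3) says nothing about later blocks. We argue differently: if $S$ met a block in a proper part, then infinitely many copies of that part would fit into $I$ together, and the rest of $S$ would tell them apart from entries of $I$.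

\begin{lemma}\label{lem:full}
Every finite minimal bad set is a union of full blocks.
\end{lemma}

\begin{proof}
Let $S$ be a finite minimal bad set. Since $I_S$ does not satisfy $\Sigma$, there are a formula $\psi$ with $\neg\psi\in\Sigma$ and an increasing tuple $\bar b$ of $I_S$ with $\psi(\bar b)$. Suppose that for some $q^*$ the set $B=\{l:a_{q^*,l}\in S\}$ is nonempty and proper. Write $\bar b=\bar b^-\bar b^*\bar b^+$ according to whether the first coordinate of the position is less than, equal to, or greater than $q^*$. Let $W$ be the finite set of first coordinates of the positions in $\bar b^-\bar b^+$. Choose rationals $q_0<p_0<q_1<p_1<\cdots$, all greater than the elements of $W$ below $q^*$ and less than the elements of $W$ above $q^*$.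

The tuple $\bar b^*$ is an increasing tuple of $J_{q^*}+a_{q^*,B}$. Let $w_{2n}$ be the list of the corresponding coordinates of $Z_{q_n}$, an increasing tuple of $J_{q_n}+a_{q_n,B}$, and let $w_{2n+1}$ be an increasing tuple of $J_{p_n}$ with the same number of entries (Figure~\ref{fig:alt}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-0.3,0) -- (11.9,0) node[right] {$q$};
\draw (0,0.25) rectangle (1.7,0.95);
\node at (0.85,0.6) {$\bar b^-$};
\draw[fill=gray!30] (2.2,0.25) rectangle (3.2,0.95);
\node at (2.7,0.6) {$w_0$}; \node at (2.7,-0.3) {$q_0$};
\draw (3.6,0.25) rectangle (4.6,0.95);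
\node at (4.1,0.6) {$w_1$}; \node at (4.1,-0.3) {$p_0$};
\draw[fill=gray!30] (5.0,0.25) rectangle (6.0,0.95);
\node at (5.5,0.6) {$w_2$}; \node at (5.5,-0.3) {$q_1$};
\draw (6.4,0.25) rectangle (7.4,0.95);
\node at (6.9,0.6) {$w_3$}; \node at (6.9,-0.3) {$p_1$};
\node at (8.4,0.6) {$\cdots$};
\draw (9.5,0.25) rectangle (11.2,0.95);
\node at (10.35,0.6) {$\bar b^+$};
\end{tikzpicture}
\caption{The alternating sequence in the proof of Lemma~\ref{lem:full}. The axis shows the block index $q$. The tuples $\bar b^-$ and $\bar b^+$ stay fixed. Between them, the shaded tuples $w_{2n}$ are copies in $Z_{q_n}$ of the middle part $\bar b^*$ of $\bar b$, and the unshaded tuples $w_{2n+1}$ consist of entries of $J_{p_n}$ only. The formula $\psi(\bar b^-,\cdot\,,\bar b^+)$ holds of the shaded tuples and fails of the unshaded ones.}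
\label{fig:alt}
\end{figure}

First, $\psi(\bar b^-,w_{2n},\bar b^+)$ holds for all $n$. Indeed, $\bar b^-$ and $\bar b^+$ consist of coordinates of the $Z_r$ with $r\in W$, and $q_n$ has the same position relative to $W$ as $q^*$. By (P0), $Z_{q_n}$ and $Z_{q^*}$ have the same type over $\{Z_r:r\in W\}$.

Second, $\psi(\bar b^-,w_{2n+1},\bar b^+)$ fails for all $n$. The set $S'=S\setminus a_{q^*,B}$ is a proper subset of $S$ because $B\ne\emptyset$, so it is good. The tuple $\bar b^-w_{2n+1}\bar b^+$ is an increasing tuple of $I_{S'}$, and $\neg\psi\in\Sigma$.

Third, $(w_n)$ is indiscernible. The empty set is good and $B$ is proper, so by Lemma~\ref{lem:top} and induction on $N$ the set $\{a_{q_n,l}:n<N,\ l\in B\}$ is good. Hence $S''=\{a_{q_n,l}:n<\omega,\ l\in B\}$ is good. The $w_n$ are successive increasing tuples of the indiscernible sequence $I_{S''}$, and (I3) applies.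

These three facts contradict Lemma~\ref{lem:alt} with $d=\bar b^-\bar b^+$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:doubling}]
By Lemma~\ref{lem:bad} there is a finite bad set. One of least cardinality, $S$, is minimal. By Lemma~\ref{lem:full}, $S$ is a union of $r$ full blocks, and $r\ge2$ because the empty set and single blocks are good. So $N=|S|=rm\ge2m$. The positions of the points of $S$ cut $I$ into $N+1$ pieces, and each piece is infinite because every $J_q$ has infinitely many entries below $\xi_0$, above $\xi_{m-1}$, and between $\xi_l$ and $\xi_{l+1}$. The sequence $I_S$ is not indiscernible, and deleting any one point of $S$ makes it indiscernible. Thus $I_S$ is an obstruction of size $N\ge 2m$. By Lemma~\ref{lem:monotone}, $T$ has an obstruction of size $2m$, which means that $T$ is not $(2m-1)$-distal.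
\end{proof}

\begin{remark}[The role of NIP]\label{rem:nip}
Lemma~\ref{lem:alt} was applied three times: in Lemmas~\ref{lem:base}, \ref{lem:bad} and~\ref{lem:full}. Theorem~\ref{thm:doubling} fails without NIP. For $m\ge2$ the theory $T_{m+1}$ of Example~\ref{ex:hyper} is not $m$-distal, but it is $(m+1)$-distal and hence $(2m-1)$-distal, as $2m-1\ge m+1$. In this theory take distinct vertices $e_{q,t}$, $a_{q,l}$, $c$ whose only edges are the sets $\{a_{q,0},\dots,a_{q,m-1},c\}$, let $\varphi$ be the edge relation, and let $\Sigma$ be the EM-type of $I$. There are no edges among the $e_{q,t}$ and $a_{q,l}$, so (P0)--(P3) hold by quantifier elimination and every set of points is good. It is Lemma~\ref{lem:bad} that breaks: once $c$ is forgotten, the blocks leave no trace.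
\end{remark}

\begin{remark}[The role of $m\ge2$]\label{rem:m}
For $m=1$ the statement of Theorem~\ref{thm:doubling} is a tautology, since $2m-1=m$. The hypothesis $m\ge2$ is what makes $2m$ larger than $m+1$, and so makes the iteration in Theorem~\ref{thm:collapse} grow. In the infinite set of Example~\ref{ex:set}, with $m=1$ and $\varphi$ the formula $y_0=y_1$, property (P1) forces $a_{q,0}=c$ for all $q$, and the minimal bad sets are the pairs $\{a_{q,0},a_{r,0}\}$: the construction returns the obstruction of size $2$ from which it started. This is why the collapse stops at $2$-distality and does not reach distality.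
\end{remark}

\begin{thebibliography}{9}
\bibitem{Tong}
Mervyn Tong, \emph{Higher-arity distality and forking triviality}, arXiv:2605.22314 (2026).
\end{thebibliography}
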